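\title{An entire function of bounded type with uniformly escaping singular values and a wandering domain}

\begin{abstract}
We construct a transcendental entire function with bounded singular set, real on the real axis and of order $2$, whose singular values tend to infinity uniformly under iteration and which has a wandering domain. Orbits in this domain are unbounded but do not tend to infinity. The function is obtained by quasiconformal surgery on small ``islands'' of rapidly growing degree. The infinitely many critical values created by the surgery are placed simultaneously, by Tychonoff's fixed point theorem, so that their orbits land on the real axis.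
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f:\mathbb C\to\mathbb C$ be a transcendental entire function and let $f^n$ be its $n$-th iterate. The \emph{Fatou set} $\mathcal F(f)$ is the set of points that have a neighborhood on which the iterates $(f^n)_{n\ge1}$ form a normal family, and its connected components are the \emph{Fatou components}. A Fatou component $U$ is \emph{periodic} if $f^n(U)\subset U$ for some $n\ge1$, \emph{pre-periodic} if $f^k(U)$ lies in a periodic component for some $k\ge0$, and a \emph{wandering domain} if it is not pre-periodic.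

A \emph{critical value} of $f$ is the image of a zero of $f'$, and $w\in\mathbb C$ is an \emph{asymptotic value} if $f(\gamma(t))\to w$ along some curve $\gamma(t)\to\infty$. The set $S(f)$ of \emph{singular values} is the closure of the set of critical and asymptotic values; it consists of the points near which not all branches of $f^{-1}$ can be defined. We use this in the following form:
\begin{equation}\label{eq:cover}
\begin{array}{c}\text{if $V$ is a simply connected domain and $V\cap S(f)=\emptyset$, then $f$ maps}\\ \text{every component of $f^{-1}(V)$ conformally onto $V$.}\end{array}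
\end{equation}
The class $\mathcal B$ consists of the transcendental entire functions with bounded $S(f)$. We say that the singular values of $f$ \emph{escape uniformly} if
\begin{equation}\label{eq:escape}
\lim_{n\to\infty}\ \inf_{s\in S(f)}|f^n(s)|=\infty .
\end{equation}
The following question is posed in \cite{Lazebnik}.

\begin{quote}
\emph{Let $f\in\mathcal B$ and suppose that the singular values of $f$ escape uniformly. Can $f$ have a wandering domain?}
\end{quote}

The answer is yes. Recall that the \emph{order} of $f$ is $\limsup_{r\to\infty}\log\log\max_{|z|=r}|f(z)|/\log r$.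

\begin{theorem}\label{thm:main}
There is a function $f\in\mathcal B$, real on $\mathbb R$ and of order $2$, such that \eqref{eq:escape} holds and $f$ has a wandering domain. Orbits in this wandering domain are unbounded but do not tend to $\infty$.
\end{theorem}

A simple function with property \eqref{eq:escape} is $f_0(z)=1+e^{z^2}$. Its only critical value is $2=f_0(0)$, its only asymptotic value is $1$, and both escape because $f_0(x)\ge 2+x^2\ge x+\frac74$ on $\mathbb R$. The function of Theorem~\ref{thm:main} is a modification of $f_0$. When $S(f)$ is finite, \eqref{eq:escape} only says that each singular value escapes; the uniformity is a genuine requirement when, as in our example, $S(f)$ is infinite.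

To see what \eqref{eq:escape} demands of a wandering domain, consider the \emph{postsingular set} $\mathcal P(f)$, the closure of $\bigcup_{j\ge0}f^j(S(f))$. It satisfies $f(\mathcal P(f))\subset\mathcal P(f)$.

\begin{lemma}\label{lem:motivation}
Let $f$ be entire and not injective on the disc $D(z_0,R)$. Then, for all $n\ge1$,
\[\operatorname{dist}\big(f^n(z_0),\mathcal P(f)\big)\le 4R\,|(f^n)'(z_0)| .\]
\end{lemma}

\begin{proof}
Let $\delta$ be the distance; we may assume $\delta>0$. Put $V_0=D(f^n(z_0),\delta)$ and let $V_{i+1}$ be the component of $f^{-1}(V_i)$ that contains $f^{n-i-1}(z_0)$. Inductively, $V_i$ is simply connected and, by forward invariance, disjoint from $\mathcal P(f)$, so $f:V_{i+1}\to V_i$ is conformal by \eqref{eq:cover}. Hence $f^n:V_n\to V_0$ is conformal, and Koebe's $\frac14$-theorem gives $V_n\supset D(z_0,\delta/(4|(f^n)'(z_0)|))$. Since $f$ is injective on $V_n$, the radius of this disc is less than $R$.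
\end{proof}

The number $|(f^n)'(z_0)|$ is the factor by which $f^n$ scales a small neighborhood of $z_0$. The lemma says that the $n$-th image of this neighborhood, seen at its own scale, always has a postsingular point nearby. If $f\in\mathcal B$ satisfies \eqref{eq:escape}, then a bounded set meets only finitely many of the compact sets $f^j(S(f))$; hence $\mathcal P(f)=\bigcup_j f^j(S(f))$, and the postsingular points in a bounded set escape uniformly. An orbit in the Fatou set that returns to a bounded set again and again, with images that shrink, therefore returns each time next to points that leave for infinity at a fixed rate. One would guess that the orbit is dragged along and cannot come back, so that for such orbits the answer is no. In our example the orbit is indeed dragged along, for longer and longer stretches of time. At the end of each stretch it arrives at a place where $f$ behaves like a polynomial of very high degree, and there it is separated from its escaping neighbors.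

\section{A model: polynomials of growing degree}\label{sec:model}

The separation mechanism is visible for a sequence of polynomials. For an integer $d\ge2$ let
\[p_d(X)=\frac{d+1}{d-1}\Big(X+\frac{X^d}{d}\Big).\]
The critical points are the roots of $X^{d-1}=-1$. At such a point $X^d=-X$, so the critical value is $(1+\frac1d)X$: the $d-1$ critical values lie just outside the unit circle. Take $d_1=10$ and $d_{k+1}=d_k^3$, and write $d=d_k$, $d'=d_{k+1}$.

\emph{A disc survives.} For $|X|\le\frac12$ we have $|p_d(X)|\le|X|(1+\frac2{d-1})(1+\frac1{d-1})\le|X|e^{3/(d-1)}$. Since $\sum_k3/(d_k-1)<0.34<\log 2$, all compositions $p_{d_k}\circ\dots\circ p_{d_1}$ map $D(0,\frac14)$ into $D(0,\frac12)$.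

\emph{The critical values are thrown far out by the next map.} If $|c|=1+\frac1d$, then $\log|c|\ge\frac1{2d}$, and so $|p_{d'}(c)|\ge|c|^{d'}/d'-2\ge e^{d^2/2}/d^3-2$.

\emph{A tiny displacement makes the image positive.} Write $p_{d'}(c)=\frac{d'+1}{d'(d'-1)}\,c^{d'}(1+d'c^{1-d'})$. On the circle $|c|=1+\frac1d$ we have $|d'c^{1-d'}|\le 1.1\,d^3e^{-d^2/2}\le\frac12$, so the argument of the last factor stays in $[-\frac\pi6,\frac\pi6]$. As $c$ moves along the circle through an angle $4\pi/d'$, the argument of $p_{d'}(c)$ changes by at least $4\pi-\frac\pi3>2\pi$, so some point of the arc has a positive image. The arc is much shorter than $1/d$, which is the order both of the distance from the critical values to the unit disc and of their mutual distances. The critical values can thus be moved to such points independently of each other, by a quasiconformal map close to the identity that does not touch the unit disc.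

We realize this sequence inside one function $f$. The $k$-th polynomial lives on a small domain, the $k$-th \emph{island}, near a point $z_k\to\infty$ of argument close to $\pi/4$. The middle of the island is mapped almost affinely onto a tiny domain around a point $\alpha_k$ of bounded modulus, and the critical values of the island surround this tiny domain. An iterate $f^{m_k}$ expands the configuration to the $(k+1)$-th island: the tiny domain goes into the island, and the critical values go to points just outside it, whose images are large and positive. From then on they escape along $\mathbb R$, as for $f_0$. Five difficulties arise.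
\begin{itemize}
\item[(1)] We need a function with places of arbitrarily high degree and a finite, escaping singular set. This is $1+F(z^2)$, where $F$ is $e^Z$ times a product with zeros of order $d_k$ (Section~\ref{sec:F}).
\item[(2)] Near its $k$-th zero, $F$ is close to $v\,q(s)^{d_k}$, where $s$ is a linear coordinate and $q(s)=se^{1-s}$. The polynomial model lives in the coordinate $q(s)$, whereas the branch of $f^{-m_k}$ is almost affine in $s$. The surgery has to include a quasiconformal extension of $q^{-1}$ (Sections~\ref{sec:q} and~\ref{sec:g}).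
\item[(3)] The surgery gives a quasiregular map $g$, and $f=g\circ\varphi^{-1}$. At the scale of the $(k+1)$-th island, the distortion caused by $\varphi$ must be much smaller than $1/d_k$ (Sections~\ref{sec:phi} and~\ref{sec:A}).
\item[(4)] During the $m_k$ steps from $\alpha_k$ to the next island the critical values must grow at a rate independent of $k$. We compare their orbits with real orbits in the hyperbolic metric (Section~\ref{sec:J}).
\item[(5)] The correct position of each critical value depends on $\varphi$, and $\varphi$ depends on the positions of all critical values. A fixed point theorem breaks the circle (Section~\ref{sec:fix}).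
\end{itemize}

\section{Conventions and tools}\label{sec:tools}

\subsection*{Notation and constants}
We write $D(a,r)$ for an open disc, $\overline D(a,r)$ for its closure, $\mathbb D=D(0,1)$, $\mathbb H$ for the upper half-plane, $|E|$ for the area of $E$, and $E^*=\{\bar z:z\in E\}$. Logarithms and square roots of numbers in $\mathbb C\setminus(-\infty,0]$ are principal unless another branch is named. A disc $V$ is \emph{evenly covered} by a continuous map $g$ if $g$ maps every component of $g^{-1}(V)$ homeomorphically onto $V$.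

Several constants enter the definition of the maps and are justified only by later estimates on these maps. To exclude circularity we fix them now. Let $C_0$ be the largest hyperbolic distance, in $\mathbb C\setminus(-\infty,\frac12]$, between $1$ and a point of the compact set $\{0.9\le|w|\le1.1,\ \frac\pi8\le\arg w\le\frac{3\pi}8\}$, and put
\[C_1=e^{2C_0},\quad C_2=11C_1,\quad v=10^4(C_2+1),\quad C_3=16(C_0+1),\quad C_4=2C_3+4,\quad \eta=10^{-3}.\]
Let $d_1$ be an even integer and
\[d_{k+1}=d_k^{12},\qquad h_k=d_k^8,\qquad\text{so that } h_{k+1}=d_k^{96}.\]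
The letter $C$ denotes constants $\ge1$ that may change from line to line. They, and the constants $C_5,C_6$ below, do not depend on $k$, $j$, the parameter $\theta$ of Section~\ref{sec:g}, or $d_1$. The integer $d_1$ is chosen last. Finitely many inequalities below hold as soon as $d_k$ exceeds a threshold independent of $k$ and $\theta$; we assume throughout that $d_1$ exceeds all these thresholds, and we sometimes write ``$d_1$ large'' as a reminder.

\subsection*{Conformal maps}
Let $\beta$ be univalent (holomorphic and injective) on $D(u_0,R)$. Koebe's theorems give $\beta(D(u_0,R))\supset D(\beta(u_0),R|\beta'(u_0)|/4)$ and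
\begin{equation}\label{eq:koebe}
\Big|\frac{\beta''(u_0)}{\beta'(u_0)}\Big|\le\frac4R,\qquad \Big|\frac{\beta(u)-\beta(u_0)}{\beta'(u_0)}-(u-u_0)\Big|\le \frac{C|u-u_0|^2}{R}\quad\Big(|u-u_0|\le\frac R2\Big).
\end{equation}
Hyperbolic metrics $\lambda_\Omega|dw|$ have curvature $-1$. Holomorphic maps, in particular inclusions, do not increase hyperbolic distance (Schwarz--Pick). If $\Omega\ne\mathbb C$ is simply connected, the $\frac14$-theorem gives $\lambda_\Omega(w)\ge1/(2\operatorname{dist}(w,\partial\Omega))$. The square root maps $\mathbb C\setminus(-\infty,0]$ onto the right half-plane, whose density $1/\operatorname{Re}u$ is at least $1/|u|$; hence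
\begin{equation}\label{eq:slit}
\big|\log|w|-\log|w'|\big|\le2\operatorname{dist}_{\mathbb C\setminus(-\infty,0]}(w,w').
\end{equation}

\subsection*{Quasiconformal maps}
Let $K\ge1$ and $k_K=\frac{K-1}{K+1}$. A continuous map $g$ of a plane domain with distributional derivatives in $L^2_{\rm loc}$ and $|\bar\partial g|\le k_K|\partial g|$ a.e.\ is \emph{$K$-quasiregular}; if it is also injective, it is \emph{$K$-quasiconformal} ($K$-qc). We use the following standard facts.
\begin{itemize}
\item[(Q1)] If $g$ is quasiregular and not constant, then $\partial g\ne0$ a.e., so $\mu_g=\bar\partial g/\partial g$ is defined a.e. A composition of a $K$- and a $K'$-quasiregular map is $KK'$-quasiregular. A qc map and its inverse send null sets to null sets. If $\varphi$ is qc and $\mu_\varphi=\mu_g$ a.e., then $g\circ\varphi^{-1}$ is holomorphic.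
\item[(Q2)] A homeomorphism that is $K$-qc off a closed set consisting of finitely many analytic arcs and points is $K$-qc.
\item[(Q3)] A sequence of $K$-qc homeomorphisms $\psi_n$ of $\mathbb C$ with $|\psi_n(z)-z|\le\frac13$ has a subsequence that converges locally uniformly to a $K$-qc homeomorphism of $\mathbb C$.
\item[(Q4)] If $\mu$ is measurable, $|\mu|\le k_K$, and $\mu$ vanishes off a bounded set, there is a unique qc homeomorphism $\psi$ of $\mathbb C$ with $\mu_\psi=\mu$ and $\psi(z)=z+o(1)$ at $\infty$, the \emph{principal solution}. Let $\mathcal Ch(z)=\frac1\pi\int\frac{h(w)}{z-w}\,dA(w)$ be the Cauchy transform and $\mathcal S$ the Beurling transform, and choose $p=p(K)>2$ such that the norm of $\mathcal S$ on $L^p$ satisfies $k_K\|\mathcal S\|_p<1$. Then $\psi(z)=z+\mathcal Ch(z)$, where $h\in L^p$ solves $h=\mu(1+\mathcal Sh)$.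
\item[(Q5)] If $e:\mathbb C\to\mathbb C$ is $\lambda$-Lipschitz with $\lambda<1$, then $\mathrm{id}+e$ is a $\frac{1+\lambda}{1-\lambda}$-qc homeomorphism of $\mathbb C$. Indeed, it is bijective with continuous inverse by the contraction principle, and $|\partial e|+|\bar\partial e|\le\lambda$ a.e.
\end{itemize}
The next two lemmas say that a dilatation with small support moves points little, and that dilatations pass to the limit under a.e.\ convergence.

\begin{lemma}\label{lem:area}
Let $\psi$ be the principal solution for a coefficient $\mu$ with $|\mu|\le k_K$ that vanishes off a bounded measurable set $E$. Then $|\psi(z)-z|\le C_K|E|^{1/2}$ for all $z$, where $C_K$ depends only on $K$.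
\end{lemma}

\begin{proof}
In (Q4), $h=0$ off $E$ and $\|h\|_p\le\|\mu\|_p/(1-k_K\|\mathcal S\|_p)\le C_K|E|^{1/p}$. Let $p'<2$ be the conjugate exponent. Among sets $E$ of given area, $\int_E|z-w|^{-p'}dA(w)$ is largest for a disc centered at $z$, so it is at most $C_K|E|^{1-p'/2}$. By H\"older's inequality, $|\mathcal Ch(z)|\le C_K|E|^{1/p}|E|^{1/p'-1/2}=C_K|E|^{1/2}$.
\end{proof}

\begin{lemma}\label{lem:limit}
Let $\psi_n$ be $K$-qc homeomorphisms of $\mathbb C$ that converge locally uniformly to a qc map $\psi$, and let $\mu_{\psi_n}\to\mu$ a.e. Then $\mu_\psi=\mu$ a.e.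
\end{lemma}

\begin{proof}
On a disc $B$, the integrals $\int_B|\partial\psi_n|^2\le|\psi_n(B)|/(1-k_K^2)$ are bounded, so $\partial\psi_n\to\partial\psi$ and $\bar\partial\psi_n\to\bar\partial\psi$ weakly in $L^2(B)$. For a test function $t$ on $B$,
\[\int t\,\bar\partial\psi_n=\int t\mu\,\partial\psi_n+\int t(\mu_{\psi_n}-\mu)\,\partial\psi_n\ \longrightarrow\ \int t\mu\,\partial\psi,\]
because $t(\mu_{\psi_n}-\mu)\to0$ in $L^2$ by dominated convergence. Hence $\bar\partial\psi=\mu\,\partial\psi$.
\end{proof}

\subsection*{Fixed points}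
Tychonoff's theorem states that a continuous self-map of a nonempty compact convex subset of a locally convex space has a fixed point. We apply it twice, to countable products of compact convex subsets of $\mathbb C$ in the space $\mathbb C^{\mathbb N}$ with the product topology. Such a product is compact, convex and metrizable, and a self-map is continuous if each of its coordinates is sequentially continuous.

\section{An entire function with zeros of high order and two singular values}\label{sec:F}

For $a=(a_k)\in\mathcal A=\prod_k\overline D(ih_k,h_k/10)$ let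
\[F_a(Z)=e^Z\prod_{k\ge1}\Big(\Big(1-\frac Z{a_k}\Big)\Big(1-\frac Z{\bar a_k}\Big)\Big)^{d_k}.\]
Since $\sum d_k/h_k<\infty$, the function $F_a$ is entire; it is positive on $\mathbb R$ and $F_a(0)=1$. Its logarithmic derivative is
\[\frac{F_a'}{F_a}(Z)=1+\sum_kd_k\Big(\frac1{Z-a_k}+\frac1{Z-\bar a_k}\Big).\]
The zeros are so sparse that $F_a$ behaves like $e^Z$ away from them. The discs $D(a_k,h_k/2)$ lie in $\{0.4h_k\le|Z|\le1.6h_k,\ \operatorname{Im}Z\ge0.4h_k\}$, so these discs and their conjugates are pairwise disjoint. At any $Z$, the terms of the series that do not belong to a disc containing $Z$ add up to at most $4\sum d_j^{-7}\le8d_1^{-7}$ in modulus. The one remaining term is at most $\frac1{200}$ if $Z$ has distance $\ge 200d_k$ from the zero, and at most $\frac12$ if the distance is $\ge2d_k$. With $D_k=D(a_k,200d_k)$ we obtain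
\begin{equation}\label{eq:logder}
\Big|\frac{F_a'}{F_a}-1\Big|\le\frac1{100}\ \text{ off }\bigcup_k(D_k\cup D_k^*),\qquad \frac{F_a'}{F_a}\neq0\ \text{ off }\bigcup_k\big(D(a_k,2d_k)\cup D(\bar a_k,2d_k)\big).
\end{equation}
On a convex set $W$ disjoint from all $D_k$ and $D_k^*$ there is a branch of $\log F_a$, and integration of \eqref{eq:logder} along segments gives
\begin{equation}\label{eq:expand}
|\log F_a(Z)-\log F_a(Z')|\ge0.99\,|Z-Z'|\qquad(Z,Z'\in W).
\end{equation}
Near $a_k$ the only factors that vary appreciably are $e^Z$ and $(Z-a_k)^{d_k}$. In the coordinate $Z=a_k-d_ks$ their product is a constant times $q(s)^{d_k}$, where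
\[q(s)=se^{1-s},\qquad \frac{q'}{q}(s)=\frac1s-1,\qquad q(1)=1 .\]

\begin{lemma}\label{lem:local}
For each $k$ the function $s\mapsto (F_a'/F_a)(a_k-d_ks)$ has exactly one zero $\hat s_k$ in $D(0,10)$. It depends continuously on $a\in\mathcal A$, and $|\hat s_k-1|\le10d_k^{-6}$. With $\hat Z_k=a_k-d_k\hat s_k$ and $v_k=F_a(\hat Z_k)$,
\[F_a(a_k-d_ks)=v_k\,q(s)^{d_k}e^{\xi_k(s)}\qquad(|s|\le10),\]
where $\xi_k$ is holomorphic and $|\xi_k|\le d_k^{-4}$.
\end{lemma}

\begin{proof}
Let $|s|\le10$, $Z=a_k-d_ks$, and write $(F_a'/F_a)(Z)=1-\frac1s+\Sigma_k(s)$. We have $|Z-\bar a_k|\ge h_k$; the distance from $Z$ to $a_j$ and $\bar a_j$ is at least $h_k/2$ for $j<k$ and at least $h_j/2$ for $j>k$. Since $\sum_{j<k}d_j\le d_k$,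
\[|\Sigma_k|\le\frac{d_k}{h_k}+\sum_{j<k}\frac{4d_j}{h_k}+\sum_{j>k}\frac{4d_j}{h_j}\le6d_k^{-7}\le d_k^{-6}.\]
The zeros in question are those of $s-1+s\Sigma_k(s)$. On $|s|=10$ we have $|s\Sigma_k|<9\le|s-1|$, so by Rouch\'e's theorem there is exactly one, and $|\hat s_k-1|=|\hat s_k\Sigma_k(\hat s_k)|\le10d_k^{-6}$. If $a$ varies in a convergent sequence, then $\Sigma_k$ converges uniformly on $\overline D(0,10)$, and $\hat s_k$ converges by Hurwitz's theorem.

The function $F_a(a_k-d_ks)/(v_kq(s)^{d_k})$ is holomorphic without zeros on $\overline D(0,10)$, its logarithmic derivative in $s$ is $-d_k\Sigma_k$, and its value at $\hat s_k$ is $q(\hat s_k)^{-d_k}$. Let $\xi_k$ be its logarithm with $\xi_k(\hat s_k)=-d_k\log q(\hat s_k)$. As $|\log q(s)|=|\log s+1-s|\le|s-1|^2$ for $|s-1|\le\frac12$, we get $|\xi_k|\le100d_k^{-11}+12d_k^{-5}\le d_k^{-4}$.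
\end{proof}

For general $a$ nothing controls the critical values $v_k$. Since $v_k$ is $e^{a_k}$ times a factor that varies slowly with $a$, and $a_k$ ranges over a large disc, we can make all of them equal to the positive number $v$.

\begin{lemma}\label{lem:tune}
There is $a\in\mathcal A$ with $v_k=v$ for all $k$.
\end{lemma}

\begin{proof}
We have $1-\hat Z_k/a_k=d_k\hat s_k/a_k$, and $(1-Z/a_j)^{d_j}=(Z/a_j-1)^{d_j}$ because $d_j$ is even. So $v_k=\exp(a_k+\Gamma_k(a))$ with
\begin{align*}
\Gamma_k(a)={}&-d_k\hat s_k+d_k\log\frac{d_k\hat s_k}{a_k}+d_k\log\Big(1-\frac{\hat Z_k}{\bar a_k}\Big)+\sum_{j<k}d_j\Big[\log\Big(\frac{\hat Z_k}{a_j}-1\Big)+\log\Big(1-\frac{\hat Z_k}{\bar a_j}\Big)\Big]\\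
&+\sum_{j>k}d_j\Big[\log\Big(1-\frac{\hat Z_k}{a_j}\Big)+\log\Big(1-\frac{\hat Z_k}{\bar a_j}\Big)\Big],
\end{align*}
provided that the numbers inside the logarithms avoid $(-\infty,0]$. We check this and estimate the terms. The arguments of the $a_j$ are within $0.101$ of $\pi/2$. Since $|\hat Z_k-a_k|\le2d_k$, the argument of $\hat Z_k$ is within $0.11$ of $\pi/2$ and $0.8h_k\le|\hat Z_k|\le1.2h_k$.
\begin{itemize}
\item The number $d_k\hat s_k/a_k$ has argument within $0.2$ of $-\pi/2$ and modulus in $[1/h_k,1]$, so its logarithm has modulus at most $\log h_k+2$.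
\item As $|-a_k/\bar a_k-1|\le0.21$, the number $1-\hat Z_k/\bar a_k$ lies in $D(2,0.3)$, and its logarithm has modulus at most $1$.
\item For $j<k$, both $w=\hat Z_k/a_j$ and $w=-\hat Z_k/\bar a_j$ satisfy $|\arg w|\le0.22$ and $10\le|w|\le h_k/2$. So $w\pm1$ has positive real part and modulus in $[1,h_k]$, and $|\log(w\pm1)|\le\log h_k+2$.
\item For $j>k$ we have $|\hat Z_k/a_j|\le2h_k/h_j\le\frac12$. As $|\log(1-w)|\le2|w|$ for $|w|\le\frac12$, the last series converges uniformly on $\mathcal A$ and is bounded by $8h_k\sum_{j>k}d_j^{-7}\le1$.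
\end{itemize}
Hence $\Gamma_k$ is continuous on $\mathcal A$ and $|\Gamma_k|\le3d_k+3d_k(\log h_k+2)+1\le10d_k\log h_k\le h_k/30$. The map $a\mapsto\big(\log v+2\pi i\lfloor h_k/2\pi\rfloor-\Gamma_k(a)\big)_k$ is continuous and sends $\mathcal A$ to itself, because $\log v+2\pi+h_k/30\le h_k/10$. At a fixed point, $a_k+\Gamma_k(a)\in\log v+2\pi i\mathbb Z$ for all $k$.
\end{proof}

From now on $a$ is as in Lemma~\ref{lem:tune} and $F=F_a$, so that
\begin{equation}\label{eq:local}
F(a_k-d_ks)=v\,q(s)^{d_k}e^{\xi_k(s)},\qquad|\xi_k(s)|\le d_k^{-4}\qquad(|s|\le10).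
\end{equation}

\begin{proposition}\label{prop:F}
\begin{itemize}
\item[(a)] $S(F)\subset\{0,v\}$.
\item[(b)] Every disc $V$ with $V\cap\{1,2,1+v\}=\emptyset$ is evenly covered by $z\mapsto1+F(z^2)$.
\item[(c)] On $\mathbb R$ we have $0.99\le F'/F\le1.01$; in particular $e^{0.99x}\le F(x)\le e^{1.01x}$ for $x\ge0$.
\item[(d)] $|F(Z)|\le e^{2|Z|}$ on $\mathbb C$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:logder}, Lemma~\ref{lem:local} and symmetry, the critical points of $F$ are the zeros $a_k,\bar a_k$ and the points $\hat Z_k$ and their conjugates, with values $0$ and $v$. Suppose that $F(\gamma(t))\to w\ne0$ along a curve $\gamma(t)\to\infty$. On a tail of $\gamma$ a continuous branch of $\log F(\gamma(t))$ has oscillation at most $1$. If a point $Z_0$ of the tail had distance at least $1.02$ from all $D_k$ and $D_k^*$, then \eqref{eq:expand} on $W=D(Z_0,1.02)$ would show that after $Z_0$ the curve stays in $\overline D(Z_0,1/0.99)\subset W$ as long as it stays in $W$; so it would never leave $W$. Hence the tail lies in the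 union of the disjoint open discs $D(a_k,200d_k+2)$ and their conjugates, and so in one of them. This contradicts $\gamma\to\infty$.

(b) By (a) and \eqref{eq:cover}, $1+F$ maps each component $W$ of $(1+F)^{-1}(V)$ conformally onto $V$. Thus $W$ is simply connected, and $0\notin W$ because $1+F(0)=2\notin V$. The preimage of $W$ under $z\mapsto z^2$ therefore consists of two domains, each mapped conformally onto $W$.

(c) follows from \eqref{eq:logder} and $F(0)=1$, and (d) from $\log|F(Z)|\le|Z|+2\sum_kd_k|Z|/(0.9h_k)$.
\end{proof}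

In the $Z$-plane the neighborhood $\{|s|<1\}$ of $a_k$ has radius $d_k$, and Lemma~\ref{lem:area} would be useless for a surgery there. The substitution $Z=z^2$ shrinks it. Put
\[R_k=\frac{h_k}{4d_k}=\frac14d_k^7,\qquad \sigma_k(s)=\sqrt{a_k-d_ks}\quad(|s|<R_k),\qquad z_k=\sigma_k(0).\]
For $|s|<R_k$ the point $a_k-d_ks$ lies in $D(a_k,h_k/4)$ and has imaginary part at least $0.65h_k$. Hence $\sigma_k$ is univalent with values in $\mathbb H$, and $\sigma_k'=-d_k/(2\sigma_k)$ gives
\begin{equation}\label{eq:sigma}
|\sigma_k|\ge0.8\sqrt{h_k},\qquad|\sigma_k'|\le d_k^{-3},\qquad|\sigma_k'(0)|\ge\tfrac13d_k^{-3},\qquad |z_k|\le\sqrt{1.1h_k},\qquad\big|\arg z_k-\tfrac\pi4\big|\le0.06 .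
\end{equation}

\section{The inverse of $se^{1-s}$ and its quasiconformal extension}\label{sec:q}

By \eqref{eq:local}, the part of $\{|F|<v\}$ around $a_k$ looks like the component $\mathcal G$ of $\{|q|<1\}$ that contains $0$. This domain plays the role that the unit disc plays in Section~\ref{sec:model}. We need the inverse of $q$ on $\mathbb D$ and slightly beyond.

\begin{lemma}\label{lem:b}
Let $\mathcal D=\{x+iy:|y|<\pi,\ x<y\cot y\}$, with $y\cot y=1$ at $y=0$.
\begin{itemize}
\item[(a)] $q$ maps $\mathcal D$ conformally onto $\mathbb C\setminus[1,\infty)$. The inverse $b$ satisfies $|b(\zeta)|\le|\zeta|$.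
\item[(b)] The function $B(u)=b(1-u^2)$, $\operatorname{Re}u>0$, extends holomorphically to a neighborhood of $0$ with $B(0)=1$, and it is univalent on an open neighborhood $\mathcal N$ of the compact set $\Lambda=\{\operatorname{Re}u\ge0,\ |1-u^2|\le1\}$.
\item[(c)] $\mathcal G=b(\mathbb D)$ is a Jordan domain contained in $\mathbb D$, $|q|=1$ on $\partial\mathcal G$, and $\mathcal G$ is the component of $\{|q|<1\}$ that contains $0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\mathcal D^+=\mathcal D\cap\mathbb H$ and $\ell(s)=\log s+1-s$ on $\mathbb H$. Since $\operatorname{Im}\ell'=\operatorname{Im}(1/s)<0$ on the convex set $\mathbb H$, difference quotients of $\ell$ have negative imaginary part, so $\ell$ is univalent. For $s=x+iy$ with $0<y<\pi$, the inequality $x<y\cot y$ means $\cot\arg s<\cot y$, that is, $\arg s>y$. Hence $\operatorname{Im}\ell=\arg s-y\in(0,\pi)$ on $\mathcal D^+$. Let $s\in\mathcal D^+$ tend to the boundary. If $s\to0$, then $\operatorname{Re}\ell\to-\infty$. If $s\to\infty$, then $\operatorname{Re}s\to-\infty$,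 because $\operatorname{Re}s<1$ and $0<y<\pi$, and so $\operatorname{Re}\ell\to+\infty$. The other boundary points lie on $(0,1]$ or on the curve $x=y\cot y$, where $\operatorname{Im}\ell\to0$, or on $(-\infty,0)$, where $\operatorname{Im}\ell\to\pi$. So $\ell$ is a proper univalent map of $\mathcal D^+$ to the strip $\{0<\operatorname{Im}w<\pi\}$; its image is open and closed in the strip, hence equal to it. Thus $q=e^\ell$ maps $\mathcal D^+$ conformally onto $\mathbb H$ and, by symmetry, $(\mathcal D^+)^*$ onto $\mathbb H^*$. On $\mathcal D\cap\mathbb R=(-\infty,1)$ we have $q'=(1-s)e^{1-s}>0$, and $q$ maps this interval onto itself. Finally $|q(s)|=|s|e^{1-\operatorname{Re}s}\ge|s|$ on $\mathcal D$.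

(b) The map $u\mapsto1-u^2$ sends the right half-plane conformally onto $\mathbb C\setminus[1,\infty)$, so $B$ is univalent there. We have $1-q(1-t)=1-(1-t)e^t=\frac{t^2}2(1+O(t))$, so this function has a holomorphic square root $t/\sqrt2+\cdots$ near $0$, with a local inverse $t(u)=\sqrt2u+\cdots$ that is real for real $u$. For small $u>0$ the point $1-t(u)\in(-\infty,1)$ has $q$-image $1-u^2$, so $B(u)=1-t(u)$. This extends $B$ to a neighborhood of $0$, with $B(0)=1$ and $B'(0)=-\sqrt2$. The set $\Lambda$ meets $i\mathbb R$ only at $0$. On $\Lambda$ the function $B$ is injective, because $B(0)=1\notin\mathcal D$, and $B'\ne0$. If $B$ were injective on no neighborhood of $\Lambda$, there would be points $u_n\ne u_n'$ with $B(u_n)=B(u_n')$ converging to points of $\Lambda$; the limits would coincide, contradicting $B'\ne0$.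

(c) By (b), $b(\zeta)=B(\sqrt{1-\zeta})$ extends to a continuous injective map of $\overline{\mathbb D}$ with $q\circ b=\mathrm{id}$. So $\mathcal G$ is a Jordan domain whose boundary, the image of the unit circle, lies in $\{|q|=1\}$. The inclusion $\mathcal G\subset\mathbb D$ follows from (a).
\end{proof}

We put $b(1)=1$. The surgery needs a homeomorphism of the plane that equals $b$ near $\overline{\mathbb D}$ and the identity far out. Because of the square root at $1$, where $\mathcal G$ has a corner, $b$ has no conformal extension to a neighborhood of $\overline{\mathbb D}$; we give up a sector at the point $1$.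

\begin{lemma}\label{lem:Q}
There are $r_0\in(0,\frac1{10})$, $R_Q\ge2$, $K_Q\ge1$ and a $K_Q$-qc homeomorphism $Q$ of $\mathbb C$, which is $C^1$ off a closed null set $N_Q$, such that
\[Q=b\ \text{ on }\ Y=\big\{|\zeta|\le1+r_0,\ |\arg(1-\zeta)|\le\tfrac{3\pi}4\big\}\cup\{1\}\supset\overline{\mathbb D},\qquad Q(\zeta)=\zeta\ \text{ for }|\zeta|\ge R_Q .\]
Moreover $|b'(\zeta)|\le C|1-\zeta|^{-1/2}$ on $Y\setminus\{1\}$, and
\begin{equation}\label{eq:collar}
\big|\{s\in\mathcal G:|q(s)|>1-2\omega\}\big|\le C\omega^{1/2}\qquad(0<\omega\le\tfrac14).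
\end{equation}
\end{lemma}

\begin{proof}
We write $Q=\widetilde B\circ H$, where $H$ extends $\sqrt{1-\zeta}$ and $\widetilde B$ extends $B$. Let $\varsigma$ be the odd homeomorphism of $[-\pi,\pi]$ with slope $\frac12$ on $[0,\frac{3\pi}4]$ and slope $\frac52$ on $[\frac{3\pi}4,\pi]$, and put
\[H(1-re^{i\psi})=\sqrt r\,e^{i\varsigma(\psi)}\qquad(r\ge0,\ |\psi|\le\pi).\]
This is an orientation-preserving homeomorphism of $\mathbb C$. In the conformal coordinates $\log r+i\psi$ and $\log H$ its derivative is diagonal with entries $\frac12$ and $\varsigma'\in\{\frac12,\frac52\}$. So $H$ is a $5$-qc diffeomorphism off the closed rays $\psi=\pm\frac{3\pi}4$, and it is $5$-qc by (Q2). We have $H(\zeta)=\sqrt{1-\zeta}$ if $|\arg(1-\zeta)|\le\frac{3\pi}4$; in particular $H(\overline{\mathbb D})=\Lambda$. Fix $r_0\in(0,\frac1{10})$ such that the closed Jordan domain $\Lambda_0=H(\overline D(0,1+r_0))$ lies in $\mathcal N$. The images of the circles $|w|=1+\delta$ under the exterior Riemann map of $\Lambda_0$ are analytic Jordan curves; they bound closed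 Jordan domains that decrease to $\Lambda_0$ as $\delta\downarrow0$. Let $\Lambda'\subset\mathcal N$ be one of these domains, and choose $R\ge1$ with $\Lambda'\subset D(0,\sqrt R)$ and $B(\Lambda')\subset D(1,R)$.

Put $\widetilde B=B$ on $\Lambda'$ and $\widetilde B=H^{-1}$ on $\{|u|\ge\sqrt R\}$; note that $H^{-1}$ maps this set onto $\{|\zeta-1|\ge R\}$. It remains to map the ring $D(0,\sqrt R)\setminus\Lambda'$ onto the ring $D(1,R)\setminus B(\Lambda')$. Let $c_1,c_2$ map these rings conformally onto annuli $\{1<|w|<\rho_1\}$ and $\{1<|w|<\rho_2\}$, inner boundary to inner boundary. As the boundaries are analytic, $c_1$ and $c_2$ extend conformally across them. The prescribed boundary maps become $e^{iy}\mapsto e^{i\lambda_0(y)}$ and $\rho_1e^{iy}\mapsto\rho_2e^{i\lambda_1(y)}$, where $\lambda_0,\lambda_1$ are increasing, commute with $y\mapsto y+2\pi$, are smooth except for two corners of $\lambda_1$ per period, and have derivatives between positive constants. Define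
\[I(\rho_1^{\,t}e^{iy})=\rho_2^{\,t}\,e^{i[(1-t)\lambda_0(y)+t\lambda_1(y)]}\qquad(0\le t\le1).\]
Each circle is mapped homeomorphically onto a circle, so $I$ is a homeomorphism of the closed annuli. In logarithmic coordinates its derivative is triangular, with diagonal entries $\log\rho_2/\log\rho_1$ and $(1-t)\lambda_0'+t\lambda_1'$ between positive constants and bounded off-diagonal entry $(\lambda_1-\lambda_0)/\log\rho_1$. So $I$ is a qc diffeomorphism off two radial segments. Put $\widetilde B=c_2^{-1}\circ I\circ c_1$ on the ring. Then $\widetilde B$ is a homeomorphism of $\mathbb C$, qc by (Q2) and $C^1$ off a closed null set, and the same holds for $Q=\widetilde B\circ H$. We have $Q=\mathrm{id}$ on $\{|\zeta-1|\ge R\}$, so $R_Q=R+1$ will do. On $Y$ we have $H(\zeta)=\sqrt{1-\zeta}\in\Lambda'$, so $Q=b$ and $|b'(\zeta)|\le\frac12|1-\zeta|^{-1/2}\max_{\Lambda'}|B'|$.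

The set in \eqref{eq:collar} is $b(\{1-2\omega<|\zeta|<1\})$. For $\frac12\le r<1$ we have $|1-re^{i\vartheta}|\ge C^{-1}\max(1-r,|\vartheta|)$ for $|\vartheta|\le\pi$, so the area is at most
\[C\int_{1-2\omega<|\zeta|<1}\frac{dA}{|1-\zeta|}\le C\int_{1-2\omega}^1\Big(1+\log\frac1{1-r}\Big)dr\le C\omega\Big(1+\log\frac1\omega\Big)\le C\omega^{1/2}.\qedhere\]
\end{proof}

Let $\zeta_{k,j}$, $1\le j\le d_k-1$, be the roots of $\zeta^{d_k-1}=-(1+\frac1{d_k})^{d_k-1}$; they are the critical values of $p_{d_k}$. We transport them to the $s$-plane (Figure~\ref{fig:G}) and choose next to each one a target, a point that is sent to the positive axis when $s$ is read as the coordinate at $a_{k+1}$. Let $C_q\ge1$ be a Lipschitz constant of $q$ on $D(0,3)$ and put $\nu=1/C_q$.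

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\draw[fill=gray!15] (0,0) circle (1);
\draw[thick] (1,0) -- (1.6,0);
\foreach \a in {25.71,77.14,128.57,180,231.43,282.86,334.29} \fill (\a:1.125) circle (0.03);
\node at (0,0) {$\mathbb D$};
\node[below right] at (1,0) {$1$};
\draw[->] (1.8,0.5) -- (2.5,0.5) node[midway,above] {$b$};
\begin{scope}[shift={(3.5,0)},scale=1.9]
\foreach \e in {1,-1} \draw[fill=gray!15] plot[domain=0:1,samples=50,variable=\t] ({1+ln(0.2785+0.7215*\t*\t)},{\e*sqrt(max(0,(0.7215*\t*\t-0.7215-ln(0.2785+0.7215*\t*\t))*(1.2785+0.7215*\t*\t+ln(0.2785+0.7215*\t*\t))))});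
\foreach \p in {(-0.305,0),(-0.249,0.206),(-0.249,-0.206),(-0.062,0.384),(-0.062,-0.384),(0.359,0.472),(0.359,-0.472)} \fill \p circle (0.016);
\node at (0.25,0) {$\mathcal G$};
\node[right] at (1,0) {$1$};
\end{scope}
\end{tikzpicture}
\caption{The branch $b$ of the inverse of $q(s)=se^{1-s}$, defined off the slit $[1,\infty)$, maps the unit disc onto the component $\mathcal G$ of $\{|q|<1\}$ that contains $0$. The dots are the roots of $\zeta^{d-1}=-(1+1/d)^{d-1}$ (left) and their images under $b$ (right), drawn for $d=8$.}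
\label{fig:G}
\end{figure}

\begin{lemma}\label{lem:points}
The points $\zeta_{k,j}$ lie in $Y$. Let $s_{k,j}=b(\zeta_{k,j})$. For fixed $k$ the discs $D(s_{k,j},\nu/d_k)$ are disjoint from each other and from $\mathcal G$, and lie in $D(0,2)$. There are points $s^*_{k,j}$ with $|s^*_{k,j}|\le1.1$ such that
\begin{equation}\label{eq:target}
F(a_{k+1}-d_{k+1}s^*_{k,j})\in\big[\tfrac v2e^{d_{k+1}/(2d_k)},\infty\big),\qquad|s^*_{k,j}-s_{k,j}|\le C\sqrt{d_k}/d_{k+1}.
\end{equation}
\end{lemma}

\begin{proof}
Write $d=d_k$, $d'=d_{k+1}$, and let $\frac1d\le r_0$. Every $\zeta$ with $|\zeta|=1+\frac1d$ and $\frac\pi{d-1}\le|\arg\zeta|\le\pi$ lies in $Y$: this holds if $\operatorname{Re}\zeta\le1$, and otherwise $\operatorname{Re}(\zeta-1)\le\frac1d<\frac2{d-1}\le\sin\frac\pi{d-1}\le|\operatorname{Im}\zeta|$. The arguments of the $\zeta_{k,j}$ in $(-\pi,\pi]$ are the odd multiples of $\frac\pi{d-1}$, so $\zeta_{k,j}\in Y$, and $|s_{k,j}|\le1.1$ by Lemma~\ref{lem:b}(a). For $i\neq j$ we have $|s_{k,i}-s_{k,j}|\ge\nu|\zeta_{k,i}-\zeta_{k,j}|\ge2\nu\sin\frac\pi{d-1}\ge4\nu/d$.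 On $D(s_{k,j},\nu/d)$ the function $q$ differs from $\zeta_{k,j}$ by less than $1/d$, so $|q|>1$ there.

Let $\zeta=(1+\frac1d)e^{i\psi}$, where $\psi$ starts at $\arg\zeta_{k,j}$ and runs through an interval of length $4\pi/d'$, upwards if $0<\arg\zeta_{k,j}<\pi$ and downwards otherwise. As $d-1$ is odd, $\pi$ is one of the arguments and the others have modulus at most $\pi-\frac{2\pi}{d-1}$; so $\frac\pi{d-1}\le|\psi|\le\pi$ along the arc, and the arc lies in $Y$. By \eqref{eq:local}, $F(a_{k+1}-d'b(\zeta))=v\zeta^{d'}e^{\xi_{k+1}(b(\zeta))}$. Its continuous argument $d'\psi+\operatorname{Im}\xi_{k+1}(b(\zeta))$ changes by at least $4\pi-2(d')^{-4}>2\pi$, so the value is positive at some point $\zeta^*$ of the arc, and there it is at least $\frac v2(1+\frac1d)^{d'}\ge\frac v2e^{d'/(2d)}$. Put $s^*_{k,j}=b(\zeta^*)$. The arc has length at most $5\pi/d'$, and $|b'|\le C\sqrt d$ on it because $|1-\zeta|\ge\frac1d$.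
\end{proof}

\section{Islands and the quasiregular maps $g_\theta$}\label{sec:g}

Let $G_k$ be the component of $\{|F|<v/2\}$ that contains $a_k$. For $s\in\partial\mathcal G$ we have $|F(a_k-d_ks)|=v|e^{\xi_k(s)}|>v/2$, so $G_k\subset a_k-d_k\mathcal G$. Put
\[X_k(Z)=q(s)e^{\xi_k(s)/d_k}\quad(Z=a_k-d_ks,\ |s|\le 10),\qquad\text{so that } F=vX_k^{d_k}.\]
The map $X_k:G_k\to D(0,2^{-1/d_k})$ is proper, since $|F|=v/2$ on $\partial G_k$, and has a single simple zero; hence it is conformal. The \emph{islands} of index $k$ are the four components of $\{z:z^2\in G_k\cup G_k^*\}$, namely $I_k=\{\sqrt Z:Z\in G_k\}$, $-I_k$, $I_k^*$ and $-I_k^*$. By \eqref{eq:sigma}, $I_k\subset\sigma_k(\mathbb D)\subset D(z_k,d_k^{-3})$, so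
\begin{equation}\label{eq:totalarea}
\text{the islands have total area at most } 4\pi\textstyle\sum_k d_k^{-6}\le8\pi d_1^{-6}\text{ and do not meet }\{|\operatorname{Im}z|<2\}.
\end{equation}

On $G_k$ we replace $1+vX^{d_k}$ by a map that agrees with it near the boundary and is almost affine in $s$ in the middle. Three kinds of parameters enter: the center $\alpha_k$ of the affine image, the logarithm $L_k$ of its scaling factor, and the positions $u_{k,j}$ of the critical values in the rescaled coordinate. We use $L_k$ instead of $e^{L_k}$ because the admissible factors form an annulus, whereas Tychonoff's theorem needs a convex set. Let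
\[\mathcal R_k=\big\{L:-C_3\log h_{k+1}\le\operatorname{Re}L\le-\tfrac14\log h_{k+1},\ |\operatorname{Im}L|\le C_3\log h_{k+1}\big\},\]
\[\Theta=\prod_{k\ge1}\Big[\overline D(0,C_2)\times\mathcal R_k\times\prod_{j=1}^{d_k-1}\overline D\Big(s_{k,j},\frac\nu{4d_k}\Big)\Big],\qquad\theta=\big(\alpha_k,L_k,(u_{k,j})_j\big)_k .\]
Fix $\theta\in\Theta$ and $k$, and write $d=d_k$, $h=h_{k+1}$, $\alpha=\alpha_k$, $L=L_k$. The new map is $\Psi\circ P\circ X_k$, where $P$ splits the critical point of $vX^d$ into $d-1$ simple ones and the homeomorphism $\Psi$ moves the critical values into place.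

\subsection*{The map $P$}
Fix a smooth function $\chi_0:[0,\infty)\to[0,1]$ with $\chi_0=1$ on $[0,\frac1{16}]$ and $\chi_0=0$ on $[\frac18,\infty)$, and let
\[P(X)=vX^d+\varepsilon X\chi_0(|X|^d),\qquad\varepsilon=\kappa e^{L(1-1/d)},\qquad\kappa=\Big(vd\Big(\frac{d+1}{d-1}\Big)^{d-1}\Big)^{1/d}>0 .\]
The value of $\kappa$ is forced by part (c) of the next lemma. Since $(1+\frac2{d-1})^{d-1}\le e^2$,
\begin{equation}\label{eq:kappa}
0\le\log\kappa\le\frac{\log(vd)+2}d\le\frac{\log h}d,\qquad\kappa\le2,\qquad|\varepsilon|\le2h^{-1/8}=2d^{-12}.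
\end{equation}

\begin{lemma}\label{lem:P}
\begin{itemize}
\item[(a)] $P=vX^d$ if $|X|^d\ge\frac14$, and $|P|<\frac v4$ if $|X|^d<\frac14$. In particular $P:D(0,2^{-1/d})\to D(0,v/2)$ is proper.
\item[(b)] $P$ is smooth and $2$-quasiregular, and it is a local diffeomorphism except at the $d-1$ roots of $X^{d-1}=-\varepsilon/(vd)$.
\item[(c)] The values of $P$ at these roots are the points $e^L\zeta_{k,j}$, $1\le j\le d-1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $|X|^d\ge\frac18$, then $P=vX^d$. If $|X|^d<\frac18$, then $|P|\le\frac v8+|\varepsilon|<\frac v4$.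

(b) Where $|X|^d>\frac18$, $P$ is holomorphic and $P'\ne0$. Where $\frac1{16}\le|X|^d\le\frac18$,
\[\partial P=vdX^{d-1}+\varepsilon\Big(\chi_0+\frac d2\chi_0'\,|X|^d\Big),\qquad\bar\partial P=\varepsilon\,\frac d2\chi_0'\,|X|^{d-2}X^2,\]
so $|\bar\partial P|\le C|\varepsilon|d$ and $|\partial P|\ge\frac{vd}{16}-C|\varepsilon|d$; hence $|\bar\partial P|\le\frac13|\partial P|$ and $\partial P\ne0$. Where $|X|^d<\frac1{16}$, $P=vX^d+\varepsilon X$ is holomorphic, and $P'=0$ means $X^{d-1}=-\varepsilon/(vd)$. All roots of this equation satisfy $|X|^d<|X|^{d-1}<\frac1{16}$.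

(c) At such a root $p=P(X)=\varepsilon X(1-\frac1d)$, so the $d-1$ values are distinct. Since $\varepsilon^d=\kappa^de^{L(d-1)}$,
\[(e^{-L}p)^{d-1}=-\frac{\kappa^d(1-\frac1d)^{d-1}}{vd}=-\Big(1+\frac1d\Big)^{d-1}.\qedhere\]
\end{proof}

\subsection*{The map $\Psi$}
Let $M(s)=s+(u_{k,j}-s_{k,j})(1-|s-s_{k,j}|d/\nu)$ on $D(s_{k,j},\nu/d)$ and $M(s)=s$ off these discs. On each disc $M-\mathrm{id}$ is $\frac14$-Lipschitz and vanishes on the boundary; cutting a segment at the points where it crosses these circles shows that $M-\mathrm{id}$ is $\frac14$-Lipschitz on $\mathbb C$. By (Q5), $M$ is a $\frac53$-qc homeomorphism. Also $M(s_{k,j})=u_{k,j}$, and $M=\mathrm{id}$ on $\mathcal G$ and on $\{|s|\ge2\}$ by Lemma~\ref{lem:points}.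

Fix a smooth function $\chi_1$ with $\chi_1=1$ on $[0,\frac1{16}]$, $\chi_1=0$ on $[\frac14,\infty)$ and $|\chi_1'|\le10$, and let $T(p)=p+1+(\alpha-1)\chi_1(|p|/v)$. The last term is Lipschitz with constant $10(C_2+1)/v=10^{-3}$, which is the reason for the choice of $v$. So $T$ is a $2$-qc homeomorphism; it is the translation by $\alpha$ on $\overline D(0,v/16)$ and by $1$ off $D(0,v/4)$. Define
\[\Psi(p)=T\big(e^LM(Q(e^{-L}p))\big).\]
The homeomorphism $M\circ Q$ is the identity off $D(0,R_Q)$, so it preserves $\overline D(0,R_Q)$, and $R_Q|e^L|\le R_Qh^{-1/4}\le v/16$. Therefore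
\begin{align}
\Psi(p)&=\alpha+e^LM(Q(e^{-L}p))&&\text{if }|e^{-L}p|\le R_Q,\label{eq:Psi1}\\
\Psi(p)&=\alpha+e^L\,b(e^{-L}p)&&\text{if }|e^{-L}p|<1,\label{eq:Psi2}\\
\Psi(p)&=p+1&&\text{if }|p|\ge v/4.\label{eq:Psi3}
\end{align}
By \eqref{eq:Psi3}, the homeomorphism $\Psi$ maps $D(0,r)$ onto $D(1,r)$ for every $r\ge v/4$.

\subsection*{The map $g_\theta$}
Define $G=\Psi\circ P\circ X_k$ on $G_k$ (with the maps $\Psi,P$ of index $k$), $G(Z)=\overline{G(\bar Z)}$ on $G_k^*$, and $G=1+F$ elsewhere. Put
\[g(z)=g_\theta(z)=G(z^2),\qquad K_0=7K_Q,\qquad c_{k,j}=\alpha_k+e^{L_k}u_{k,j}.\]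

\begin{proposition}\label{prop:g}
The map $g$ is $K_0$-quasiregular on $\mathbb C$, even, and $g(\bar z)=\overline{g(z)}$. Moreover:
\begin{itemize}
\item[(a)] $g(z)=1+F(z^2)$ off the islands and wherever $|F(z^2)|\ge v/4$; at all other points $|g(z)-1|<v/4$.
\item[(b)] On each island, $g$ is a proper map onto $D(1,v/2)$. On $\pm I_k$ it is a local homeomorphism except at preimages of the points $c_{k,j}$, and on $\pm I_k^*$ except at preimages of the points $\overline{c_{k,j}}$.
\end{itemize}
\end{proposition}

\begin{proof}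
On $G_k$, the inequality $|F|\ge v/4$ means $|X_k|^{d_k}\ge\frac14$; then $P(X_k)=F$ and $G=1+F$ by \eqref{eq:Psi3}. If $|F|<v/4$, then $|P(X_k)|<v/4$ and $G\in D(1,v/4)$. This proves (a). It also shows that $G$ is holomorphic off the compact sets $G_k\cap\{|F|\le v/4\}$ and their conjugates, which form a locally finite family. On $G_k$ the map $G$ is quasiregular with constant $2\cdot\frac53\cdot K_Q\cdot2\le K_0$. Part (b) follows from Lemma~\ref{lem:P}, because $z\mapsto X_k(z^2)$ maps $\pm I_k$ conformally onto $D(0,2^{-1/d_k})$, and \eqref{eq:Psi1} gives $\Psi(e^{L_k}\zeta_{k,j})=\alpha_k+e^{L_k}M(s_{k,j})=c_{k,j}$.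
\end{proof}

The crude bound \eqref{eq:totalarea} will make the straightening map close to the identity at scale $1$. At the scale of an island we need more: $g$ is holomorphic except on a thin collar. The reason is that $e^{-L}P(X)$ has linear coefficient $\kappa e^{-L/d}$, which is close to $1$ because $|L|\le 2C_3\log h_{k+1}$ is small compared with $d_k$; this is where the lower bound for $\operatorname{Re}L$ and the bound for $\operatorname{Im}L$ in $\mathcal R_k$ are used. Put
\[\omega_k=\frac{C_4\log h_{k+1}}{d_k}=\frac{96\,C_4\log d_k}{d_k}\le d_k^{-1/2},\qquad E_k=\{s\in\mathcal G:|q(s)|>1-2\omega_k\}.\]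

\begin{lemma}\label{lem:collar}
\begin{itemize}
\item[(a)] On $D(0,R_k)$, the dilatation of $g\circ\sigma_k$ vanishes a.e.\ off $E_k$. Moreover $|E_k|\le Cd_k^{-1/4}$ and $E_k\subset\mathbb D\setminus D(0,\frac14)$.
\item[(b)] For $|s|\le\frac1{10}$ we have $g(\sigma_k(s))=\alpha_k+e^{L_k}(s+e_k(s))$ with $|e_k(s)|\le C_5\omega_k$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $\omega=\omega_k$. In both parts we use that
\begin{equation}\label{eq:Pnorm}
e^{-L}P(X)=\kappa e^{-L/d}X+ve^{-L}X^d\qquad\text{if }|X|^d\le\tfrac1{16}.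
\end{equation}

(a) The points $\sigma_k(s)^2$ lie in $D(a_k,h_k/4)$, which meets no $G_j$ or $G_j^*$ other than $G_k$. So it suffices to consider $Z=a_k-d_ks\in G_k$. Let $|X|<1-\omega$, so that $|X|\le e^{-\omega}$ and $|X|^d\le h^{-C_4}<\frac1{16}$. Put $x=(C_3+3)\log h/d\le1$. By \eqref{eq:kappa} and $1+C_3-C_4=-(C_3+3)$,
\[|\kappa e^{-L/d}X|\le e^{(1+C_3-C_4)\log h/d}=e^{-x}\le1-\frac x2,\qquad|ve^{-L}X^d|\le vh^{C_3-C_4}\le\frac x4 .\]
So $|e^{-L}P(X)|<1$, and $\Psi\circ P$ is holomorphic on $D(0,1-\omega)$ by \eqref{eq:Pnorm} and \eqref{eq:Psi2}. If $|X_k(Z)|\ge1-\omega$, then $|q(s)|\ge(1-\omega)e^{-d^{-5}}>1-2\omega$, because $d^{-5}<\omega$; so $s\in E_k$. The area bound is \eqref{eq:collar}. For $|s|<\frac14$ we have $|q(s)|\le\frac14e^{5/4}<0.88<1-2\omega$.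

(b) Let $|s|\le\frac1{10}$. Then $|q(s)|\le0.1e^{1.1}<0.301$, and $X=X_k(a_k-d_ks)$ satisfies $|X|\le0.31$ and $|X|^d\le\frac1{16}$. The set $a_k-d_k\overline D(0,\frac1{10})$ is connected, contains $a_k$ and lies in $\{|F|<v/2\}$, so it lies in $G_k$. In the same way $\overline D(0,\frac1{10})\subset\mathcal G$, so $b(q(s))=s$. The first term in \eqref{eq:Pnorm} equals $q(s)e^{w}$ with
\[|w|\le\log\kappa+\frac{|L|}d+\frac{|\xi_k(s)|}d\le\frac{(1+2C_3)\log h}d+d^{-5}\le2\omega,\]
so it differs from $q(s)$ by at most $0.301\cdot4\omega$. The second term is at most $vh^{C_3}(0.31)^d\le d^{-2}\le\omega$. Hence $|e^{-L}P(X)-q(s)|\le3\omega$, and both points lie in $\overline D(0,\frac12)$. Now \eqref{eq:Psi2} gives the claim with $C_5=3\max\{1,\max_{|\zeta|\le1/2}|b'(\zeta)|\}$.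
\end{proof}

\section{Straightening}\label{sec:phi}

\begin{proposition}\label{prop:phi}
For each $\theta\in\Theta$ there is a unique qc homeomorphism $\varphi=\varphi_\theta$ of $\mathbb C$ with $\mu_\varphi=\mu_{g_\theta}$ a.e., $\varphi(0)=0$ and $\varphi-\mathrm{id}$ bounded. It is $K_0$-qc, conformal off the closed islands, odd, satisfies $\varphi(\bar z)=\overline{\varphi(z)}$ and $\varphi(\mathbb H)=\mathbb H$, is an increasing homeomorphism of $\mathbb R$, and
\[|\varphi(z)-z|\le\eta=10^{-3}\qquad(z\in\mathbb C).\]
If $\theta_n\to\theta$ in $\Theta$, then $\varphi_{\theta_n}\to\varphi_\theta$ locally uniformly.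
\end{proposition}

\begin{proof}
\emph{Existence.} Let $\mu=\mu_{g_\theta}$ and let $\varphi_n$ be the principal solution for $\mu\mathbf 1_{D(0,n)}$. The symmetries of $g$ give $\mu(-z)=\mu(z)$ and $\mu(\bar z)=\overline{\mu(z)}$, so $-\varphi_n(-z)$ and $\overline{\varphi_n(\bar z)}$ are principal solutions for the same coefficient and coincide with $\varphi_n$. By Lemma~\ref{lem:area} and \eqref{eq:totalarea}, $|\varphi_n(z)-z|\le Cd_1^{-3}\le\eta$. By (Q3) a subsequence converges to a $K_0$-qc homeomorphism $\varphi$, which inherits the symmetries and the bound, and $\mu_\varphi=\mu$ by Lemma~\ref{lem:limit}. By symmetry and injectivity $\varphi(z)$ is real exactly when $z$ is real. As $\varphi$ is close to the identity, it preserves $\mathbb H$ and is increasing on $\mathbb R$.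

\emph{Uniqueness.} For two such maps, $\tilde\varphi\circ\varphi^{-1}$ is a conformal automorphism of $\mathbb C$ that fixes $0$ and has bounded distance from the identity, so it is the identity.

\emph{Continuity.} We first show that $\mu_{g_{\theta_n}}\to\mu_{g_\theta}$ a.e. Off the islands all coefficients vanish. On an island of index $k$ the map $g_\theta$ is $\Psi_\theta\circ P_\theta$ precomposed with a conformal map independent of $\theta$, up to conjugation, so it suffices to treat $\Psi_\theta\circ P_\theta$ on $D(0,2^{-1/d_k})$. Only the finitely many coordinates of $\theta$ of index $k$ enter. The maps $P$ and $T$ are smooth jointly in the variable and the parameters. The map $Q$ is $C^1$ off $N_Q$. The map $M$ is smooth jointly in $(s,u)$ for $s$ off the closed null set $N_M$ formed by the centers and the boundaries of the discs $D(s_{k,j},\nu/d_k)$, which does not depend on $\theta$. The set $N=N_Q\cup Q^{-1}(N_M)$ is closed and null by (Q1). If $e^{-L_k}P_\theta(X)\notin N$, the chain rule shows that the first derivatives of $\Psi_{\theta_n}\circ P_{\theta_n}$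 at $X$ exist for large $n$ and converge to those of $\Psi_\theta\circ P_\theta$. If moreover $\partial(\Psi_\theta\circ P_\theta)(X)\ne0$, the Beltrami coefficients converge at $X$. The first condition fails on a null set because $P_\theta$ is a local diffeomorphism off a finite set, and the second by (Q1).

By (Q3), every subsequence of $(\varphi_{\theta_n})$ has a further subsequence with a qc limit. The limit fixes $0$, has distance at most $\eta$ from the identity, and has dilatation $\mu_{g_\theta}$ by Lemma~\ref{lem:limit}. By uniqueness it is $\varphi_\theta$.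
\end{proof}

Put $f=f_\theta=g_\theta\circ\varphi_\theta^{-1}$.

\begin{proposition}\label{prop:f}
The function $f$ is transcendental entire, of order $2$, satisfies $f(\bar w)=\overline{f(w)}$, and
\begin{equation}\label{eq:real}
f(y)\ge y+\tfrac32\qquad(y\in\mathbb R).
\end{equation}
\end{proposition}

\begin{proof}
By (Q1), $f$ is entire, and the symmetry is inherited from $g$ and $\varphi$. For $y=\varphi(x)\in\mathbb R$, Proposition~\ref{prop:F}(c) gives
\[f(y)=1+F(x^2)\ge1+e^{0.99x^2}\ge2+0.99x^2\ge x+1.74\ge y+1.5,\]
since the minimum of $2+0.99x^2-x$ is $2-\frac1{3.96}$. Also $f(y)\ge e^{0.99(y-\eta)^2}$ for $y\ge\eta$, so $f$ is transcendental of order at least $2$. On the islands $|g|\le1+\frac v2$, and elsewhere $|g(z)|\le1+e^{2|z|^2}$ by Proposition~\ref{prop:F}(d). Since $|\varphi^{-1}(w)|\le|w|+\eta$, the order is at most $2$.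
\end{proof}

\section{An inverse branch that preserves the upper half-plane}\label{sec:J}

To find the point $\alpha_k$ whose orbit reaches the island $I_{k+1}$, we pull the island back by the branch of $f^{-1}$ that inverts $f$ on the positive axis. It behaves like $\sqrt{\log w}$, so few steps lead to a bounded region.

The closed strip $\overline{\mathbb S}$, where $\mathbb S=\{|\operatorname{Im}Z|<4\}$, is convex and disjoint from all $D_k$, $D_k^*$, $G_k$ and $G_k^*$. Let $\log F$ be the branch on $\overline{\mathbb S}$ that is real on $\mathbb R$. By \eqref{eq:expand} it is injective and $|\log F(Z)|\ge0.99|Z|$. Since $\operatorname{Im}\log F(x+iy)=\int_0^y\operatorname{Re}(F'/F)(x+it)\,dt$, the number $\operatorname{Im}\log F(Z)$ has the sign of $\operatorname{Im}Z$, and its modulus is at least $3.96$ on $\partial\mathbb S$. The set $\log F(\mathbb S)\cap\{|\operatorname{Im}w|<3.96\}$ is open and nonempty. It is also closed in the strip $\{|\operatorname{Im}w|<3.96\}$: if $\log F(Z_n)\to w$ in this strip, then $(Z_n)$ is bounded, and a limit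 point cannot lie on $\partial\mathbb S$. So $\log F(\mathbb S)$ contains $\{|\operatorname{Im}w|<\pi\}$, and
\[\tau=(\log F)^{-1}\circ\log:\ \mathbb C\setminus(-\infty,0]\to\mathbb S\]
is univalent with $F\circ\tau=\mathrm{id}$. It maps $\mathbb H$ into $\mathbb H$, $\mathbb H^*$ into $\mathbb H^*$, and $(0,\infty)$ increasingly onto $\mathbb R$ with $\tau(1)=0$. Thus $\tau(w-1)\notin(-\infty,0]$ for $w\in\Omega=\mathbb C\setminus(-\infty,2]$, and we may define
\[J_0(w)=\sqrt{\tau(w-1)},\qquad J=J_\theta=\varphi_\theta\circ J_0\qquad(w\in\Omega).\]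
The map $J_0$ is univalent, does not depend on $\theta$, and $J_0(w)^2\in\mathbb S$, so $J_0(\Omega)$ does not meet the closed islands. Hence $J$ is univalent and $f\circ J=g\circ J_0=\mathrm{id}$ on $\Omega$. Both $J_0$ and $J$ map $\mathbb H$ into $\mathbb H$, $\mathbb H^*$ into $\mathbb H^*$, and $(2,\infty)$ increasingly onto $(0,\infty)$. Consequently all iterates $J^i$ are univalent on $\mathbb H$, and
\begin{equation}\label{eq:Jslit}
J\big(\mathbb C\setminus(-\infty,t]\big)\subset\mathbb C\setminus(-\infty,J(t)]\qquad(t>2).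
\end{equation}

\begin{lemma}\label{lem:J0}
For $y\ge9$ we have $2.05\le J_0(y)^2\le y$, $\ \frac1{2.02}y^{-3/2}\le J_0'(y)\le\frac1{20}$, $\ J_0(y/2)\ge0.76J_0(y)$, and $-2\log y-3\le\log J'(y)\le0$.
\end{lemma}

\begin{proof}
Let $x=J_0(y)$, so $F(x^2)=y-1$. By Proposition~\ref{prop:F}(c), $2.05\le\frac{\log8}{1.01}\le x^2\le\frac{\log(y-1)}{0.99}\le y$. Differentiation gives $1/J_0'(y)=2xF'(x^2)$ with $0.99(y-1)\le F'(x^2)\le1.01(y-1)$, so $1/J_0'(y)$ lies between $2\cdot1.43\cdot0.99\cdot8>20$ and $2.02y^{3/2}$. Since $\tau'(w)=1/F'(\tau(w))\le1/(0.99w)$ for $w>0$,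
\[J_0(y)^2-J_0(y/2)^2\le\frac1{0.99}\log\frac{y-1}{y/2-1}\le\frac1{0.99}\log\frac{8}{3.5}\le0.84\le0.41J_0(y)^2,\]
and $\sqrt{0.59}>0.76$. Finally, $\varphi$ is conformal on $\{|\operatorname{Im}z|<2\}$ by \eqref{eq:totalarea}, so Cauchy's estimate gives $|\varphi'-1|\le\eta$ on $\mathbb R$, and $J'(y)=\varphi'(x)J_0'(y)$.
\end{proof}

Fix $k$ and write $h=h_{k+1}$. The number of pullbacks must not depend on $\theta$, for otherwise the map of Section~\ref{sec:fix} could be discontinuous; so we define it through $J_0$. Let $x_0^0=|z_{k+1}|$, $x^0_{i+1}=J_0(x_i^0)$, and let $m=m_k\ge1$ be the first index with $x_m^0<10$. It exists because $J_0(y)\le\sqrt y\le y/3$ for $y\ge9$. Let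
\[x_0=|\varphi(z_{k+1})|,\qquad x_{i+1}=J(x_i),\qquad\Delta_k=D\big(\varphi(z_{k+1}),x_0/10\big).\]

\begin{lemma}\label{lem:orbit}
\begin{itemize}
\item[(a)] $x_i\ge9$ for $i<m$, and $1.4\le x_m\le11$.
\item[(b)] $\sum_{i<m}\log x_i\le3\log h$, $\ m\le2\log h$, and $m\le1+3\log\log h$.
\item[(c)] $\Delta_k\subset\mathbb H$, and for $w\in\Delta_k$ we have $\operatorname{dist}_\Omega(J^i(w),x_i)\le C_0$ for $0\le i<m$ and
\[x_i/C_1\le|J^i(w)|\le C_1x_i\qquad(0\le i\le m).\]
In particular $|J^m(w)|\le C_2$.
\end{itemize}
\end{lemma}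

\begin{proof}
(a) We show $|x_i-x_i^0|\le2\eta$ for $i\le m$. This holds for $i=0$. If it holds for some $i<m$, then $x_i^0\ge10$ and $x_i\ge9$, so $x_{i+1}$ is defined and $|x_{i+1}-x^0_{i+1}|\le\eta+\frac1{20}\cdot2\eta\le2\eta$ by Lemma~\ref{lem:J0}. Also $x_m^0=J_0(x^0_{m-1})\ge\sqrt{2.05}>1.43$.

(b) For $i<m$ we have $x_{i+1}\le\sqrt{x_i}+\eta\le x_i^{2/3}$, and $x_0\le h$ by \eqref{eq:sigma}. So $2\le\log x_i\le(\frac23)^i\log h$ for $i<m$. Summation gives the first two bounds, and the case $i=m-1$ gives the third.

(c) To apply the Schwarz--Pick lemma along the orbit we need slit planes that $J$ maps into each other and whose tips stay positive. Let $t_0=x_0/2$ and $t_{i+1}=J(t_i)$. We claim that $x_i/2\le t_i<x_i$ for $i\le m$. If this holds for some $i<m$, then $t_i\ge4.5$, monotonicity gives $t_{i+1}<x_{i+1}$, and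
\[t_{i+1}\ge J_0(x_i/2)-\eta\ge0.76J_0(x_i)-\eta\ge0.76(x_{i+1}-\eta)-\eta\ge x_{i+1}/2,\]
because $x_{i+1}\ge1.4$. Let $w\in\Delta_k$. Then $0.9x_0\le|w|\le1.1x_0$ and, by \eqref{eq:sigma}, $|\arg w-\frac\pi4|\le0.06+0.01+0.11<\frac\pi8$. Multiplication by $x_0$ maps $\mathbb C\setminus(-\infty,\frac12]$ conformally onto $\mathbb C\setminus(-\infty,t_0]$, so $w$ and $x_0$ have distance at most $C_0$ in the latter domain, by the definition of $C_0$. By \eqref{eq:Jslit} and the Schwarz--Pick lemma, $J^i(w)$ and $x_i$ have distance at most $C_0$ in $\mathbb C\setminus(-\infty,t_i]$ for $0\le i\le m$. This domain lies in $\Omega$ for $i<m$, and in $\mathbb C\setminus(-\infty,0]$ for $i\le m$; now use \eqref{eq:slit}.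
\end{proof}

\section{The pullback of an island is almost affine}\label{sec:A}

Fix $k$, write $d=d_{k+1}$, $h=h_{k+1}$, $R=R_{k+1}$, $\sigma=\sigma_{k+1}$, $m=m_k$, and define
\[A_k=A_{k,\theta}=J^{m}\circ\varphi\circ\sigma\quad\text{on }D(0,R).\]
As $\varphi\circ\sigma$ takes values in $\mathbb H$, the map $A_k$ is defined, injective and $K_0$-qc. The maps $A_k$, $\varphi\circ\sigma$ and $g\circ\sigma$ have the same dilatation, so by Lemma~\ref{lem:collar}(a) it vanishes off $E_{k+1}$, and $A_k$ and $\varphi\circ\sigma$ are holomorphic on $D(0,\frac14)$. Two facts make $A_k$ almost affine on $D(0,10)$: the collar $E_{k+1}$ has small area, and $A_k$ is injective on a huge disc.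

\begin{lemma}\label{lem:affine}
$A_k(s)=A_k(0)+A_k'(0)(s+r_k(s))$ with $|r_k(s)|\le C_6d_k^{-3/2}$ for $|s|\le10$. Moreover $\varphi$ is conformal near $z_{k+1}$ and $|\varphi'(z_{k+1})-1|\le\frac1{10}$.
\end{lemma}

\begin{proof}
Let $\psi$ be the principal solution for $\mu_{A_k}\mathbf 1_{E_{k+1}}$. By Lemmas~\ref{lem:area} and~\ref{lem:collar}(a),
\[|\psi(s)-s|\le\delta:=Cd^{-1/8}=Cd_k^{-3/2}\le\tfrac1{100}\qquad(s\in\mathbb C),\]
and Cauchy's estimate on $D(0,\frac14)$ gives $|\psi'(0)-1|\le4\delta$. If $|u|<R-1$, then $|\psi^{-1}(u)|<R$. So $\beta=A_k\circ\psi^{-1}$ and $\beta_0=\varphi\circ\sigma\circ\psi^{-1}$ are univalent on $D(0,R-1)\supset D(u_0,R-2)$, where $u_0=\psi(0)$. For $|s|\le10$ the point $u=\psi(s)$ satisfies $|u-u_0-s|\le2\delta$, so $|u-u_0|\le11$. By \eqref{eq:koebe} and $A_k'(0)=\beta'(u_0)\psi'(0)$,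
\[\frac{A_k(s)-A_k(0)}{A_k'(0)}=\frac{u-u_0+O(1/R)}{\psi'(0)}=s+O(\delta+1/R),\qquad\frac1R=4d^{-7}\le\delta .\]

Since $\sigma$ is conformal and $\varphi\circ\sigma$ is holomorphic near $0$, $\varphi$ is conformal near $z_{k+1}$, and $\varphi'(z_{k+1})=\psi'(0)\beta_0'(u_0)/\sigma'(0)$. By \eqref{eq:sigma}, $|\beta_0(u)-\sigma(u)|\le\eta+d^{-3}\delta\le2\eta$ on $D(0,R-1)$, so $|\beta_0'(u_0)-\sigma'(u_0)|\le2\eta/(R-2)\le d^{-7}\le3d^{-4}|\sigma'(0)|$. Also $\sigma'(u_0)/\sigma'(0)=(1-du_0/a_{k+1})^{-1/2}=1+O(d^{-7})$. Hence $\varphi'(z_{k+1})=(1+O(\delta))(1+O(d^{-4}))$.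
\end{proof}

Next we need a logarithm of $A_k'(0)$ that depends continuously on $\theta$ and lies in $\mathcal R_k$. Let $w_i=J^i(\varphi(z_{k+1}))$. By the chain rule,
\[A_k'(0)=\prod_{i<m}J'(w_i)\cdot\varphi'(z_{k+1})\cdot\Big(-\frac d{2z_{k+1}}\Big).\]
On the simply connected domain $\Omega$, where $J'\ne0$, let $\log J'$ be the branch that is real on $(2,\infty)$. Define
\[L_k'=\sum_{i<m}\log J'(w_i)+\log\varphi'(z_{k+1})+\log\frac d2-\log z_{k+1}+i\pi,\qquad\text{so that }e^{L_k'}=A_k'(0).\]

\begin{lemma}\label{lem:L}
$L_k'\in\mathcal R_k$.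
\end{lemma}

\begin{proof}
By \eqref{eq:koebe}, applied on the largest disc around $w$ in $\Omega$, we have $|J''/J'|(w)\le4/\operatorname{dist}(w,\partial\Omega)\le8\lambda_\Omega(w)$. Integration along a geodesic and Lemma~\ref{lem:orbit}(c) give $|\log J'(w_i)-\log J'(x_i)|\le8C_0$ for $i<m$. With Lemmas~\ref{lem:J0} and~\ref{lem:orbit}(b),
\[\Big|\sum_{i<m}\log J'(w_i)\Big|\le\sum_{i<m}(2\log x_i+3+8C_0)\le(12+16C_0)\log h .\]
The other four terms of $L_k'$ have modulus at most $1$, $\frac18\log h$, $\log h$ and $\pi$. So $|L_k'|\le C_3\log h$. For the real part we use $\log J'(x_i)\le0$ and $d/(2|z_{k+1}|)=|\sigma'(0)|\le d^{-3}=h^{-3/8}$: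
\[\operatorname{Re}L_k'\le8C_0(1+3\log\log h)+1-\tfrac38\log h\le-\tfrac14\log h .\qedhere\]
\end{proof}

\section{Placing all critical values at once}\label{sec:fix}

We want the affine map $s\mapsto\alpha_k+e^{L_k}s$ of Lemma~\ref{lem:collar}(b) to be the affine approximation of $A_k$, and the critical value $c_{k,j}$ to be the pullback $A_k(s^*_{k,j})$ of the target. These are infinitely many equations, and each right-hand side depends on all coordinates of $\theta$ through $\varphi_\theta$.

\begin{proposition}\label{prop:fix}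
There is $\theta\in\Theta$ such that for all $k$ and $j$
\begin{equation}\label{eq:fix}
\alpha_k=A_{k,\theta}(0),\qquad e^{L_k}=A_{k,\theta}'(0),\qquad c_{k,j}=A_{k,\theta}(s^*_{k,j}).
\end{equation}
\end{proposition}

\begin{proof}
For $\theta\in\Theta$ let $\Phi(\theta)$ have the coordinates
\[\alpha_k'=A_{k,\theta}(0),\qquad L_k',\qquad u'_{k,j}=\frac{A_{k,\theta}(s^*_{k,j})-A_{k,\theta}(0)}{A_{k,\theta}'(0)}=s^*_{k,j}+r_k(s^*_{k,j}).\]
A fixed point of $\Phi$ satisfies \eqref{eq:fix}, because $c_{k,j}=\alpha_k+e^{L_k}u_{k,j}$.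

\emph{$\Phi$ maps $\Theta$ to itself.} We have $|\alpha_k'|\le C_2$ by Lemma~\ref{lem:orbit}(c) and $L_k'\in\mathcal R_k$ by Lemma~\ref{lem:L}. By \eqref{eq:target} and Lemma~\ref{lem:affine}, $|u'_{k,j}-s_{k,j}|\le Cd_k^{1/2-12}+C_6d_k^{-3/2}\le\nu/(4d_k)$.

\emph{$\Phi$ is continuous.} The integers $m_k$, the points $s^*_{k,j}$ and the maps $\sigma_k$, $J_0$ do not depend on $\theta$. Let $\theta_n\to\theta$. By Proposition~\ref{prop:phi}, $\varphi_{\theta_n}\to\varphi_\theta$ locally uniformly. So $J_{\theta_n}\to J_\theta$ locally uniformly on $\Omega$; since all these maps send $\mathbb H$ into $\mathbb H$, induction gives $J^i_{\theta_n}\to J^i_\theta$ locally uniformly on $\mathbb H$. Hence the points $w_i$ and the values of $A_{k,\theta_n}$ converge. The functions $\log J'_{\theta_n}(w)=\log J'_{\theta_n}(3)+\int_3^wJ''_{\theta_n}/J'_{\theta_n}$ converge locally uniformly on $\Omega$, because $J_\theta'\ne0$. Finally $\varphi_{\theta_n}'(z_{k+1})\to\varphi_\theta'(z_{k+1})$, because all maps $\varphi_{\theta_n}\circ\sigma_{k+1}$ are holomorphic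 on $D(0,\frac14)$, and these numbers lie in $\overline D(1,\frac1{10})$. So every coordinate of $\Phi(\theta_n)$ converges to that of $\Phi(\theta)$, and Tychonoff's theorem applies.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $\theta$ be as in Proposition~\ref{prop:fix} and $f=f_\theta$. By Proposition~\ref{prop:f}, $f$ is transcendental entire, real on $\mathbb R$ and of order $2$.

\subsection*{The singular set}
Let $S_0$ be the closure of the set that consists of $1$, $2$, $1+v$ and all $c_{k,j}$, $\overline{c_{k,j}}$. It is bounded, because $|c_{k,j}|\le C_2+2$. We show that $S(f)\subset S_0$, so that $f\in\mathcal B$.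

It suffices to find, for each $w\notin S_0$, a disc $V\ni w$ that is evenly covered by $g$. Then $f=g\circ\varphi^{-1}$ also maps each component of $f^{-1}(V)$ homeomorphically onto $V$. So $V$ contains no critical value, since $f$ is not injective near a critical point. It contains no asymptotic value either: if $f(\gamma(t))\to w'\in V$, then a tail of $\gamma$ lies in one component of $f^{-1}(V)$ and converges to the preimage of $w'$ in it. As $S_0$ is closed, $S(f)\subset S_0$ follows.

If $|w-1|>v/4$, take $V\ni w$ disjoint from $S_0\cup\overline D(1,v/4)$. By Proposition~\ref{prop:g}(a), $g^{-1}(V)=\{z:1+F(z^2)\in V\}$, and $g(z)=1+F(z^2)$ on this set. Proposition~\ref{prop:F}(b) applies.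

If $|w-1|<v/2$, take $V\ni w$ in $D(1,v/2)\setminus S_0$. By Proposition~\ref{prop:g}, $g^{-1}(D(1,v/2))=\{z:|F(z^2)|<v/2\}$. Let $W$ be a component of $g^{-1}(V)$ and let $W'\supset W$ be the component of $\{|F(z^2)|<v/2\}$ that contains it. The image of $W'$ under squaring lies in one component of $\{|F|<v/2\}$. If this is some $G_k$ or $G_k^*$, then $W'$ is an island. In that case $g:W'\cap g^{-1}(V)\to V$ is a proper local homeomorphism by Proposition~\ref{prop:g}(b), hence a covering, and $g:W\to V$ is a homeomorphism because $V$ is simply connected. Otherwise $g=1+F(z^2)$ on $W'$. The component of $\{1+F(z^2)\in V\}$ that contains $W$ lies in $W'$, hence in $g^{-1}(V)$, so it equals $W$, and Proposition~\ref{prop:F}(b) applies.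

\subsection*{Uniform escape}
We show that $|f^n(s)|\ge n/C_1$ for all $s\in S_0$ and $n\ge1$. By continuity of $f^n$ and symmetry it suffices to consider $1$, $2$, $1+v$ and the $c_{k,j}$. For the first three, \eqref{eq:real} gives $f^n(s)\ge\frac32n$.

Let $s=c_{k,j}$, $m=m_k$, $z=\sigma_{k+1}(s^*_{k,j})$ and $w=\varphi(z)$, so that $s=J^m(w)$ by \eqref{eq:fix}. By \eqref{eq:sigma}, $|w-\varphi(z_{k+1})|\le2d_{k+1}^{-3}+2\eta\le1$, so $w\in\Delta_k$. For $1\le n\le m$, the identity $f\circ J=\mathrm{id}$, Lemma~\ref{lem:orbit}(c) and \eqref{eq:real} give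
\[|f^n(s)|=|J^{m-n}(w)|\ge\frac{x_{m-n}}{C_1}=\frac{f^n(x_m)}{C_1}\ge\frac n{C_1}.\]
By \eqref{eq:target}, $F(z^2)$ is real and at least $\frac v2e^{d_k^{11}/2}$. So Proposition~\ref{prop:g}(a) and Lemma~\ref{lem:orbit}(b) give
\[f^{m+1}(s)=f(w)=g(z)=1+F(z^2)\ge e^{d_k^{11}/2}\ge\tfrac32(1+192\log d_k)\ge\tfrac32(m+1),\]
and this number is real. By \eqref{eq:real}, $f^n(s)\ge\frac32(m+1)+\frac32(n-m-1)=\frac32n$ for $n>m$. This proves \eqref{eq:escape}.

\subsection*{A domain whose orbit stays in $\mathbb H$}
Read in the charts $\varphi\circ\sigma_k$ and $\varphi\circ\sigma_{k+1}$, the map $f^{m_k+1}$ is close to the identity near $0$. As in Section~\ref{sec:model}, we absorb the errors by slowly increasing radii. Let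
\[\rho_1=\tfrac1{20},\qquad\rho_{k+1}=\rho_k+C_5\omega_k+C_6d_k^{-3/2},\qquad V_k=\varphi\big(\sigma_k(D(0,\rho_k))\big)\subset\mathbb H .\]
Since $\omega_k\le d_k^{-1/2}$, all $\rho_k$ are less than $\frac1{10}$ for $d_1$ large. By Lemma~\ref{lem:collar}(b),
\begin{equation}\label{eq:fV}
f(V_k)\subset B_k:=D\big(\alpha_k,|e^{L_k}|(\rho_k+C_5\omega_k)\big)\subset D(0,C_2+1).
\end{equation}
On the circle $|s|=\rho_{k+1}$, Lemma~\ref{lem:affine} and \eqref{eq:fix} give $|A_k(s)-\alpha_k|\ge|e^{L_k}|(\rho_{k+1}-C_6d_k^{-3/2})$, which is the radius of $B_k$. So the boundary of the Jordan domain $A_k(D(0,\rho_{k+1}))=J^{m_k}(V_{k+1})$ does not meet $B_k$. This domain contains the center $\alpha_k=A_k(0)$, so it contains $B_k$. Hence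
\[f^{i+1}(V_k)\subset J^{m_k-i}(V_{k+1})\subset\mathbb H\qquad(0\le i\le m_k),\]
and in particular $f^{m_k+1}(V_k)\subset V_{k+1}$. With $n_1=0$ and $n_{k+1}=n_k+m_k+1$ we obtain $f^{n_k}(V_1)\subset V_k$, and $f^n(V_1)\subset\mathbb H$ for all $n\ge0$. By Montel's theorem the iterates are normal on $V_1$. Let $U\supset V_1$ be the Fatou component. By \eqref{eq:sigma} and \eqref{eq:fV},
\begin{equation}\label{eq:osc}
|f^{n_k}|\ge\tfrac12\sqrt{h_k}\quad\text{and}\quad|f^{n_k+1}|<C_2+1\quad\text{on }V_1 .
\end{equation}

\subsection*{Orbits in $U$}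
The iterates form a normal family on $U$, and by Hurwitz's theorem a locally uniform spherical limit of holomorphic functions on a domain is holomorphic or identically $\infty$. By \eqref{eq:osc}, every limit function of $(f^{n_k})$ on $U$ equals $\infty$ on $V_1$ and is therefore identically $\infty$, while every limit function of $(f^{n_k+1})$ is finite on $V_1$ and is therefore holomorphic on $U$. So the orbit of every point of $U$ has a subsequence that tends to $\infty$ and a subsequence with a finite limit: it is unbounded and does not tend to $\infty$.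

\subsection*{$U$ is wandering}
Suppose that an iterate of $f$ maps $U$ into a Fatou component $W$ with $f^p(W)\subset W$, and let $z'\in W$ be an iterate of a point of $U$. The orbit of $z'$ is unbounded and has a bounded subsequence. We recall the classification of periodic Fatou components of a transcendental entire function: either $f^{pn}$ converges on $W$ to a finite point (attracting or parabolic basin), or $f^p|_W$ is conformally conjugate to an irrational rotation of $\mathbb D$ (Siegel disc), or $f^{pn}\to\infty$ on $W$ (Baker domain). In the first two cases the sequence $(f^{pn}(z'))_n$ is bounded; then so are its images under $f,\dots,f^{p-1}$, and the orbit of $z'$ is bounded, which is false. In the third case, the bounded subsequence of the orbit contains infinitely many terms $f^{pn+i}(z')$ with the same $i\in\{0,\dots,p-1\}$. Applying $f^{p-i}$, we find a bounded subsequence of $(f^{pn}(z'))_n$, which contradicts $f^{pn}\to\infty$. Hence $U$ is a wandering domain, and Theorem~\ref{thm:main} is proved. \qed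

\begin{remark}[the growth of the degrees]\label{rem:growth}
The proof bounds the growth of $d_k$ from both sides. The map $M$ can move a critical value only by a fraction of $1/d_k$, and in Proposition~\ref{prop:fix} this has to exceed the error of order $d_{k+1}^{-1/8}$ in Lemma~\ref{lem:affine}; so $d_{k+1}$ must be much larger than $d_k^8$. On the other hand, the scaling factor $e^{L_k}$ is a negative power of $h_{k+1}$, and the errors $\omega_k$, of order $\log h_{k+1}/d_k$, must be small and summable. The relation between $h_k$ and $d_k$ makes the diameter of the islands, of order $d_k/\sqrt{h_k}$, small, and the radius $R_k=h_k/(4d_k)$ in the distortion estimate large.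
\end{remark}

\begin{thebibliography}{9}
\bibitem{Lazebnik} Kirill Lazebnik, \emph{Oscillating Wandering Domains for Functions with Escaping Singular Values}, arXiv:1904.10086 (2019).
\end{thebibliography}
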